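\title{The $\mathcal{OL}_\infty$ constant of nuclear $C^*$-algebras and the golden ratio}

\begin{abstract}
For a nuclear $C^*$-algebra $\mathcal A$ let $\mathcal{OL}_\infty(\mathcal A)$ be the infimum of the numbers $\lambda>1$ such that every finite-dimensional subspace of $\mathcal A$ lies in a finite-dimensional subspace whose completely bounded distance to some finite-dimensional $C^*$-algebra is less than $\lambda$. We prove the conjecture, posed in a paper of Junge, Ozawa and Ruan, that $\mathcal{OL}_\infty(\mathcal A)\le 2$ for every nuclear $\mathcal A$. A short argument gives the bound $5/3$. We then determine the best universal constant: $\mathcal{OL}_\infty(\mathcal A)\le\frac{1+\sqrt5}{2}$ for every nuclear $\mathcal A$, with equality whenever $\mathcal A$ is unital and some matrix algebra over $\mathcal A$ has properly infinite unit, for instance for every Cuntz algebra.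
\end{abstract}

\section{Introduction}

An \emph{operator space} is a linear subspace $V$ of the algebra $B(H)$ of bounded operators on a Hilbert space $H$, together with the norms that the spaces $M_n(V)$ of $n\times n$ matrices over $V$ inherit from $M_n(B(H))=B(H^n)$. Every subspace of a $C^*$-algebra is an operator space, the matrix norms being independent of the faithful representation used. A linear map $R:V\to W$ between operator spaces acts entrywise on matrices, giving maps $R^{(n)}:M_n(V)\to M_n(W)$, and $\|R\|_{cb}=\sup_n\|R^{(n)}\|$. For finite-dimensional operator spaces $F$ and $B$ put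
$$d_{cb}(F,B)=\inf\{\|T\|_{cb}\|T^{-1}\|_{cb}:\ T:F\to B\text{ a linear isomorphism}\}.$$
For $\lambda>1$, an operator space $V$ is an \emph{$\mathcal{OL}_{\infty,\lambda}$ space} if for every finite-dimensional subspace $E\subseteq V$ there are a finite-dimensional subspace $F$ with $E\subseteq F\subseteq V$ and a finite-dimensional $C^*$-algebra $B$ such that $d_{cb}(F,B)<\lambda$. For a nuclear $C^*$-algebra $\mathcal A$ define
$$\mathcal{OL}_\infty(\mathcal A)=\inf\{\lambda>1:\ \mathcal A\text{ is an }\mathcal{OL}_{\infty,\lambda}\text{ space}\}.$$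

To see what this number measures, recall that nuclearity provides, for each finite-dimensional $E\subseteq\mathcal A$, completely positive contractions $\varphi:\mathcal A\to M_n$ and $\psi:M_n\to\mathcal A$ such that $\psi\varphi$ is close to the identity on $E$. Thus $E$ is almost contained in $\psi(M_n)$. But nothing is said about the shape of $\psi(M_n)$: the composition $\varphi\psi$ in the other order may be far from the identity of $M_n$, and $\psi$ may even have a kernel. The number $\mathcal{OL}_\infty(\mathcal A)$ is the price, in completely bounded distortion, of surrounding $E$ by a genuine copy of a finite-dimensional $C^*$-algebra.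

The price is $1$ for a finite-dimensional $C^*$-algebra, and also for the closure of an increasing union of such algebras (Example~\ref{ex:AF}). On the other hand, every isometry in a matrix algebra is unitary, so one expects a definite distortion as soon as some $M_n(\mathcal A)$ contains a non-unitary isometry, that is, when $\mathcal A$ is unital and not \emph{stably finite}. The following is known. A $C^*$-algebra is nuclear if and only if it is an $\mathcal{OL}_{\infty,\lambda}$ space for some (equivalently, every) $\lambda>6$, so that $1\le\mathcal{OL}_\infty(\mathcal A)\le6$ for nuclear $\mathcal A$. Junge, Nielsen, Ruan and Xu showed that $\mathcal{OL}_\infty(\mathcal A)\le3$. If $\mathcal A$ is nuclear, unital and not stably finite, then $\mathcal{OL}_\infty(\mathcal A)>\big(\frac{1+\sqrt5}2\big)^{1/2}$. The problem we address is the conjecture, posed in \cite{JOR}, that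
$$\mathcal{OL}_\infty(\mathcal A)\le2\quad\text{for every nuclear $C^*$-algebra }\mathcal A .$$
The conjecture is true, with room to spare.

\begin{theorem}\label{thm:fivethirds}
$\mathcal{OL}_\infty(\mathcal A)\le 5/3<2$ for every nuclear $C^*$-algebra $\mathcal A$.
\end{theorem}

The remaining results determine the best universal constant. Throughout,
$$\gamma=\tfrac{1+\sqrt5}2,\qquad\gamma^2=\gamma+1,\qquad\mu=1/\gamma=\gamma-1,\qquad1-\mu=\mu^2 .$$
All $C^*$-algebras are nonzero. The unit of a unital $C^*$-algebra is \emph{properly infinite} if there are two isometries with orthogonal ranges, that is, elements $u_1,u_2$ with $u_1^*u_1=u_2^*u_2=1$ and $u_1^*u_2=0$.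

\begin{theorem}\label{thm:lower}
If $\mathcal A$ is a unital $C^*$-algebra, some $M_n(\mathcal A)$ has properly infinite unit, and $\mathcal A$ is an $\mathcal{OL}_{\infty,\lambda}$ space, then $\lambda\ge\gamma$.
\end{theorem}

\begin{theorem}\label{thm:upper}
$\mathcal{OL}_\infty(\mathcal A)\le\gamma$ for every nuclear $C^*$-algebra $\mathcal A$.
\end{theorem}

\begin{corollary}\label{cor:sharp}
$\sup\{\mathcal{OL}_\infty(\mathcal A):\mathcal A\text{ nuclear}\}=\gamma$, and the supremum is attained. We have $\mathcal{OL}_\infty(\mathcal A)=\gamma$ for every unital nuclear $\mathcal A$ such that some $M_n(\mathcal A)$ has properly infinite unit (for example, every Cuntz algebra), in particular for every unital simple nuclear $\mathcal A$ that is not stably finite.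
\end{corollary}

All three constants come from $2\times2$ matrices. Both upper bounds are proved in the bidual $\mathcal A^{**}$, which contains finite-dimensional corners $p\mathcal A^{**}p$, and are carried back to $\mathcal A$ by local reflexivity (Section~\ref{sec:bidual}). There the problem becomes: given a contraction, replace its upper left corner by another contraction and bound the norm of the result. The answer is $5/3$ (Section~\ref{sec:corner}); this proves Theorem~\ref{thm:fivethirds}, whose proof is complete at the end of that section. The golden ratio is the norm of $\left(\begin{smallmatrix}1&1\\1&0\end{smallmatrix}\right)$. This matrix is forced on us by isometries with orthogonal ranges (Section~\ref{sec:lower}). To reach it from above we replace the two-sided compression $y\mapsto pyp$ by $y\mapsto V_0^*yW_0$, where the isometry $W_0$ slowly rotates away from $V_0$ until the two are orthogonal. Section~\ref{sec:model} treats the scalar model of this rotation, Section~\ref{sec:central} builds an almost central copy of the model inside an infinite-dimensional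 representation, and Section~\ref{sec:upper} assembles the proof.

\section{Conventions and standard facts}\label{sec:facts}

A linear map $R$ is a \emph{complete contraction} if $\|R\|_{cb}\le1$. An \emph{operator system} is a self-adjoint subspace of a unital $C^*$-algebra containing the unit. A map $R$ on a $C^*$-algebra or operator system is \emph{completely positive} (cp) if every $R^{(n)}$ maps positive matrices to positive matrices; ``ccp'' means cp and contractive, ``ucp'' means cp and unital. A cp map satisfies $\|R\|_{cb}=\|R\|$, and this equals $\|R(1)\|$ on an operator system. The sum $V_1\oplus_\infty V_2$ carries the matrix norms of block diagonal operators, so that $\|(x_1,x_2)\|=\max(\|x_1\|,\|x_2\|)$ at every matrix level. The map $y\mapsto ayb$ has cb-norm at most $\|a\|\|b\|$, and for a functional $g$ and a fixed $y$ the map $x\mapsto g(x)y$ has cb-norm $\|g\|\|y\|$. We write $[a,b]=ab-ba$.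

Every $m$-dimensional normed space has an \emph{Auerbach basis}: a basis $e_1,\dots,e_m$ with dual functionals $e_j^*$ such that $\|e_j\|=\|e_j^*\|=1$. Writing $R=\sum_je_j^*(\cdot)R(e_j)$ shows that a linear map $R$ on an $m$-dimensional operator space satisfies
\begin{equation}\label{eq:auerbach}
\|R\|_{cb}\le\textstyle\sum_j\|R(e_j)\|\le m\|R\|.
\end{equation}
By \emph{Mazur's theorem}, a convex subset of a Banach space has the same closure in the weak and in the norm topology. We use it thus: if a net tends to $0$ weakly, then convex combinations of its members have arbitrarily small norm.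

The bidual $\mathcal A^{**}$ of a $C^*$-algebra is a von Neumann algebra with predual $\mathcal A^*$, containing $\mathcal A$ as a weak*-dense subalgebra; on $\mathcal A$ the weak* topology of $\mathcal A^{**}$ is the weak topology. ``Normal'' means weak*-continuous. Let $\pi_t:\mathcal A\to B(H_t)$, $t\in I$, be representatives of the unitary equivalence classes of irreducible representations. There is a central projection $z\in\mathcal A^{**}$ such that
$$\mathcal N:=z\mathcal A^{**}=\bigoplus_{t\in I}B(H_t)\quad(\ell_\infty\text{-sum}),\qquad za=\bigoplus_t\pi_t(a)\quad(a\in\mathcal A).$$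
This is the \emph{atomic part} of $\mathcal A^{**}$. The map $a\mapsto za$ is injective on $\mathcal A$, since irreducible representations separate points. For $y\in\mathcal A^{**}$ we write $y_t$ for the component of $zy$ in $B(H_t)$. A \emph{finite-rank projection} $p\in\mathcal N$ is a projection with finitely many nonzero components, each of finite rank. For such $p$, the corner $p\mathcal A^{**}p=p\mathcal Np=\bigoplus_tB(p_tH_t)$ is a finite-dimensional $C^*$-algebra. The finite-rank projections form a net increasing to $z=1_{\mathcal N}$.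

We use the following theorems.
\begin{itemize}
\item[(F1)] (Choi--Effros, Kirchberg.) A $C^*$-algebra $\mathcal A$ is nuclear if and only if it has the \emph{completely positive approximation property}: for every finite-dimensional $E\subseteq\mathcal A$ and $\varepsilon>0$ there are $n$ and ccp maps $\varphi:\mathcal A\to M_n$, $\psi:M_n\to\mathcal A$ with $\|\psi\varphi(e)-e\|\le\varepsilon\|e\|$ for $e\in E$. Quotients and unitizations of nuclear algebras are nuclear.
\item[(F2)] (Arveson's extension theorem.) A cp map from an operator system in a unital $C^*$-algebra $D$ to $M_n$ extends to a cp map $D\to M_n$; the norm is unchanged, being the norm at the unit. Also, a ccp map $\varphi$ from a non-unital $C^*$-algebra to $M_n$ extends to a ucp map on the unitization by $a+\alpha1\mapsto\varphi(a)+\alpha1$.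
\item[(F3)] (Local reflexivity; Effros--Haagerup 1985; Brown--Ozawa, Cor.~9.4.1.) If $\mathcal A$ is nuclear, then for every finite-dimensional operator system $G_0\subseteq\mathcal A^{**}$ there is a net of ccp maps $G_0\to\mathcal A$ converging to the inclusion point-weak*. For a finite-dimensional subspace $G\subseteq\mathcal A^{**}$, apply this to $G_0=G+G^*+\mathbb C1$ and restrict: there are complete contractions $\Phi_i:G\to\mathcal A$ with $\Phi_i(y)\to y$ weak* for all $y\in G$.
\item[(F4)] (Choi--Effros lifting theorem; used only for Theorem~\ref{thm:upper}.) If $J$ is a proper closed ideal in a unital $C^*$-algebra $C$ with quotient map $q$, and $C/J$ is separable and nuclear, then there is a ucp map $\ell:C/J\to C$ with $q\ell=\mathrm{id}$.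
\end{itemize}

\section{Passing to the bidual}\label{sec:bidual}

A nuclear algebra need not contain any projection other than $0$ and $1$, whereas $\mathcal A^{**}$ contains many finite-dimensional corners. The first lemma says that it suffices to find the copy of a finite-dimensional algebra $B$ in $\mathcal A^{**}$, provided it comes as the range of a right inverse $T$ of a normal complete contraction $S$. The identity $ST=\mathrm{id}_B$ is exactly what the approximation property (F1) lacks: it makes $T$ an isomorphism onto its range with $\|T^{-1}\|_{cb}\le1$.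

\begin{lemma}[Transfer]\label{lem:transfer}
Let $\mathcal A$ be nuclear, $\lambda\ge1$, and $E\subseteq\mathcal A$ finite-dimensional. Suppose that for every $\varepsilon>0$ there are a finite-dimensional $C^*$-algebra $B$, a normal complete contraction $S:\mathcal A^{**}\to B$ and a linear map $T:B\to\mathcal A^{**}$ with
$$\|T\|_{cb}\le\lambda+\varepsilon,\qquad ST=\mathrm{id}_B,\qquad\|TS(e)-e\|\le\varepsilon\|e\|\quad(e\in E).$$
Then for every $\lambda'>\lambda$ there are a finite-dimensional $F$ with $E\subseteq F\subseteq\mathcal A$ and a finite-dimensional $C^*$-algebra $B$ with $d_{cb}(F,B)<\lambda'$.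
\end{lemma}

\begin{proof}
We first push $T$ into $\mathcal A$ by local reflexivity, and then correct it by a small map so that its range contains $E$ exactly. Let $0<\varepsilon<1$, let $B,S,T$ be as in the hypothesis, and let $e_1,\dots,e_m$ be an Auerbach basis of $E$.

Let $G=T(B)+E$ and take $\Phi_i:G\to\mathcal A$ as in (F3). Since $S$ is normal, $S\Phi_iT(x)\to ST(x)=x$ for every $x\in B$, and this is convergence in cb-norm by \eqref{eq:auerbach}. Since $e_j$ and $\Phi_i(e_j)$ lie in $\mathcal A$, we have $\Phi_i(e_j)\to e_j$ weakly in $\mathcal A$. Apply Mazur's theorem to the net $\big((\Phi_i(e_j)-e_j)_{j},\,S\Phi_iT-\mathrm{id}_B\big)$ in the direct sum of $\mathcal A^m$ and the space of linear maps on $B$ with the cb-norm. For each $\delta>0$ we obtain a convex combination $\Phi$ of the $\Phi_i$, again a complete contraction, with $\|\Phi(e_j)-e_j\|\le\delta$ for all $j$ and $\|S\Phi T-\mathrm{id}_B\|_{cb}\le\delta$. Put $T_1=\Phi T:B\to\mathcal A$. Then $\|T_1\|_{cb}\le\lambda+\varepsilon$ and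
$$\|T_1S(e_j)-e_j\|\le\|\Phi(TS(e_j)-e_j)\|+\|\Phi(e_j)-e_j\|\le\varepsilon+\delta .$$

For $e\in E$ we have $\|e\|\le\|TS(e)\|+\varepsilon\|e\|$, hence $\|e\|\le\frac{\lambda+\varepsilon}{1-\varepsilon}\|S(e)\|$. So $S|_E$ is injective, and the functionals $S(e)\mapsto e_j^*(e)$ on $S(E)$ have norm at most $\frac{\lambda+\varepsilon}{1-\varepsilon}$. Extend them to $g_j\in B^*$ with the same bound and put
$$T_2(x)=T_1(x)+\sum_jg_j(x)\,\big(e_j-T_1S(e_j)\big).$$
Since $g_j(S(e_l))=\delta_{jl}$, we get $T_2S(e_l)=e_l$, so $E\subseteq F:=T_2(B)\subseteq\mathcal A$. Moreover $\|T_2-T_1\|_{cb}\le\eta:=m\frac{\lambda+\varepsilon}{1-\varepsilon}(\varepsilon+\delta)$. For small $\varepsilon,\delta$ we have $\|ST_2-\mathrm{id}_B\|_{cb}\le\delta+\eta<1$. The Neumann series shows that $ST_2$ is invertible with $\|(ST_2)^{-1}\|_{cb}\le(1-\delta-\eta)^{-1}$. Hence $T_2$ is injective with inverse $(ST_2)^{-1}S|_F$, and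
$$d_{cb}(F,B)\le\frac{\lambda+\varepsilon+\eta}{1-\delta-\eta},$$
which tends to $\lambda$ as $\varepsilon,\delta\to0$.
\end{proof}

\begin{example}\label{ex:AF}
Let $\mathcal A$ be the closure of an increasing union of finite-dimensional $C^*$-subalgebras $B_n$. Then $\mathcal A$ is nuclear and $\mathcal{OL}_\infty(\mathcal A)=1$. Indeed, given $E$ and $\varepsilon$, choose $B=B_n$ so close to an Auerbach basis of $E$ that $\mathrm{dist}(e,B)\le\frac\varepsilon2\|e\|$ on $E$. Compressing to $1_B\mathcal A1_B$ and applying (F2) to each matrix block of $B$ gives a ccp map $S:\mathcal A\to B$ with $S|_B=\mathrm{id}$, and $\|S(e)-e\|\le\|S(e-b)\|+\|b-e\|$ for $b\in B$ gives $\|S(e)-e\|\le\varepsilon\|e\|$. Embedding $B$ block diagonally in a full matrix algebra and compressing back yields (F1). The normal extension of $S$ to $\mathcal A^{**}$ is a complete contraction by Kaplansky's density theorem, so Lemma~\ref{lem:transfer} applies with $\lambda=1$ and $T$ the inclusion.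
\end{example}

In general, we want the first map of the factorization (F1) to be a compression $y\mapsto pyp$ onto a finite-dimensional corner. The gain is that the middle algebra is then a subalgebra of $\mathcal A^{**}$, so that its elements can be added to elements of $\mathcal A$.

\begin{lemma}\label{lem:corner}
Let $\mathcal A$ be nuclear, $E\subseteq\mathcal A$ finite-dimensional, and $\varepsilon>0$. There are a finite-rank projection $p_1\in\mathcal N$ and a ccp map $\psi_1:p_1\mathcal Np_1\to\mathcal A$ with $\|\psi_1(p_1ep_1)-e\|\le\varepsilon\|e\|$ for $e\in E$.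
\end{lemma}

\begin{proof}
By (F1) there are ccp maps $\varphi_0:\mathcal A\to M_n$, $\psi_0:M_n\to\mathcal A$ with $\|\psi_0\varphi_0(e)-e\|\le\frac\varepsilon3\|e\|$ on $E$. Identify $\mathcal A$ with $z\mathcal A\subseteq\mathcal N$. By (F2), $\varphi_0$ extends to a ccp map $\tilde\varphi:\mathcal N\to M_n$; if $\mathcal A$ is non-unital, extend first to the unitization $z\mathcal A+\mathbb Cz$.

The map $\tilde\varphi$ need not be normal, so it may not see finite-rank corners; we replace it by a normal map. Recall that $\theta\mapsto\hat\theta$, $\hat\theta([y_{ij}])=\sum_{ij}\theta(y_{ij})_{ij}$, is a bijection from the cp maps $\theta:\mathcal N\to M_n$ onto the positive functionals on the von Neumann algebra $M_n(\mathcal N)$. The entry $\theta(y)_{ij}$ is the value of $\hat\theta$ at the matrix with $y$ in position $(i,j)$ and zeros elsewhere, so $\theta$ is normal if and only if $\hat\theta$ is. The normal positive functionals are weak*-dense in the positive ones: otherwise the Hahn--Banach theorem gives a self-adjoint element that is nonnegative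 on all normal positive functionals, hence positive, but negative on some positive functional. So for $\eta>0$ and an Auerbach basis $e_1,\dots,e_m$ of $E$ there is a normal cp map $\theta'$ with $\|\theta'(y)-\tilde\varphi(y)\|\le\eta$ for $y=z,ze_1,\dots,ze_m$. Then $\|\theta'\|=\|\theta'(z)\|\le1+\eta$, so $\theta=(1+\eta)^{-1}\theta'$ is normal and ccp, $\|\theta-\theta'\|\le\eta$, and $\|\theta(ze)-\varphi_0(e)\|\le(m+1)\eta\|e\|\le\frac\varepsilon3\|e\|$ on $E$ for small $\eta$.

As the finite-rank projections $q$ increase to $z$, we have $qe_jq\to ze_j$ weak*, so $\theta(qe_jq)\to\theta(ze_j)$ in the norm of $M_n$. Fix $p_1=q$ with $\|\theta(p_1ep_1)-\theta(ze)\|\le\frac\varepsilon3\|e\|$ on $E$, and let $\psi_1$ be the restriction of $\psi_0\theta$ to $p_1\mathcal Np_1$. The three errors add up to $\varepsilon\|e\|$.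
\end{proof}

\section{Replacing a corner: the bound $5/3$}\label{sec:corner}

Take $p$ and $\psi$ from Lemma~\ref{lem:corner}, $B=p\mathcal A^{**}p$ and $S(y)=pyp$. The map $\psi$ satisfies all requirements of Lemma~\ref{lem:transfer} on $T$ except $S\psi=\mathrm{id}_B$: the corner $p\psi(x)p$ need not be $x$. The remedy is to overwrite it,
$$T(x)=\psi(x)+x-p\,\psi(x)\,p .$$
The triangle inequality gives $\|T\|_{cb}\le3$. Relative to the decomposition $1=p+(1-p)$, the diagonal part and the off-diagonal part of $T(x)$ are contractions when $x$ is, which gives $2$, the conjectured bound. One does better by using that the entries in the second row, or column, of a contraction cannot both be large.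

\begin{lemma}\label{lem:53}
If $M=\begin{pmatrix}m_{11}&m_{12}\\m_{21}&m_{22}\end{pmatrix}$ is a contraction on $K_1\oplus K_2$ and $x\in B(K_1)$ is a contraction, then $M'=\begin{pmatrix}x&m_{12}\\m_{21}&m_{22}\end{pmatrix}$ has norm at most $\frac53$.
\end{lemma}

\begin{proof}
We may assume $K_1,K_2\ne0$. Every unit vector has the form $\alpha\xi\oplus\beta\eta$ with unit vectors $\xi\in K_1$, $\eta\in K_2$ and $\alpha,\beta\ge0$, $\alpha^2+\beta^2=1$. Given a second one, $\alpha'\xi'\oplus\beta'\eta'$, put $b=|\langle m_{12}\eta,\xi'\rangle|$, $b'=|\langle m_{21}\xi,\eta'\rangle|$, $d=|\langle m_{22}\eta,\eta'\rangle|$. Then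
$$b^2+d^2\le\|M(0\oplus\eta)\|^2\le1,\qquad b'^2+d^2\le\|M^*(0\oplus\eta')\|^2\le1 .$$
With $s=\sqrt{1-d^2}$ it follows that
$$|\langle M'(\alpha\xi\oplus\beta\eta),\alpha'\xi'\oplus\beta'\eta'\rangle|\le\alpha\alpha'+s\beta\alpha'+s\alpha\beta'+d\beta\beta'\le\left\|\begin{pmatrix}1&s\\s&d\end{pmatrix}\right\|.$$
This symmetric matrix has positive trace, so its norm is its larger eigenvalue
$$\tfrac12\Big(1+d+\sqrt{(1-d)^2+4(1-d^2)}\Big)=\tfrac12\Big(1+d+\sqrt{5-2d-3d^2}\Big).$$
Since $(\frac73-d)^2-(5-2d-3d^2)=(2d-\frac23)^2\ge0$ and $\frac73-d>0$, the square root is at most $\frac73-d$, and the eigenvalue is at most $\frac12(1+\frac73)=\frac53$.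
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:fivethirds}]
Let $E\subseteq\mathcal A$ be finite-dimensional and $\varepsilon>0$. Take $p=p_1$ and $\psi=\psi_1$ from Lemma~\ref{lem:corner} for $\varepsilon/2$, and $B,S,T$ as above. The map $S$ is a normal complete contraction, and $ST(x)=pT(x)p=x$ for $x\in B$. For $e\in E$,
$$TS(e)-e=\big(\psi(pep)-e\big)-p\big(\psi(pep)-e\big)p$$
has norm at most $\varepsilon\|e\|$. Let $x\in M_n(B)$ with $\|x\|\le1$ and let $p_{(n)}=\mathrm{diag}(p,\dots,p)$. Then $T^{(n)}(x)=\psi^{(n)}(x)+x-p_{(n)}\psi^{(n)}(x)p_{(n)}$ is the contraction $\psi^{(n)}(x)$ with its upper left corner, relative to $1=p_{(n)}+(1-p_{(n)})$, replaced by the contraction $x$. Lemma~\ref{lem:53} gives $\|T\|_{cb}\le\frac53$. By Lemma~\ref{lem:transfer}, $\mathcal A$ is an $\mathcal{OL}_{\infty,\lambda'}$ space for every $\lambda'>\frac53$.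
\end{proof}

\begin{remark}\label{rem:sharp53}
Lemma~\ref{lem:53} is sharp. For $d\in[0,1]$ and $s=\sqrt{1-d^2}$ the matrix $\left(\begin{smallmatrix}-d&s\\s&d\end{smallmatrix}\right)$ is orthogonal, and replacing its corner by $1$ gives $\left(\begin{smallmatrix}1&s\\s&d\end{smallmatrix}\right)$. For $d=\frac13$ this matrix has eigenvalues $\frac53$ and $-\frac13$. For $d=0$ it is $\left(\begin{smallmatrix}1&1\\1&0\end{smallmatrix}\right)$, with eigenvalues $\gamma$ and $-\mu$. The next section shows that the case $d=0$ cannot be avoided by any construction; the sections after it show that the cases of larger norm can.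
\end{remark}

\section{Isometries with orthogonal ranges: the lower bound}\label{sec:lower}

An isometry has no approximate kernel. But among $N$ matrices $y_1,\dots,y_N\in M_m$ with $\sum y_iy_i^*\le1$, one has small trace, hence an approximate kernel vector. So a complete contraction from $\mathcal A$ to a matrix algebra must open a hole in the image of one of $N$ isometries with orthogonal ranges. A rank-one operator $b$ fits into this hole at no cost in norm, while its preimage in $\mathcal A$ finds no room. Nuclearity plays no role. Proper infiniteness is what makes $N$ arbitrarily large; without it the conclusion fails already for $\mathcal A=M_m$.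

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
If $\mathcal A$ is an $\mathcal{OL}_{\infty,\lambda}$ space, so is $M_n(\mathcal A)$: given a finite-dimensional $E\subseteq M_n(\mathcal A)$, take $F$, $B$ and an isomorphism $T$ for the span of the entries of the elements of $E$; then $E\subseteq M_n(F)$, and $T^{(n)}$ and its inverse have the same cb-norms as $T$ and $T^{-1}$. So we may assume that $\mathcal A\subseteq B(H)$ with $1_{\mathcal A}=1_H$, and that $u_1,u_2\in\mathcal A$ are isometries with $u_1^*u_2=0$. Fix $N$ and put $s_i=u_2^{\,i-1}u_1$ for $1\le i\le N$. These are isometries, and $s_i^*s_j=u_1^*u_2^{\,j-i}u_1=0$ for $i<j$. Hence $\sum_is_is_i^*$ is a projection.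

Let $E=\mathrm{span}\{s_i,s_i^*:1\le i\le N\}$. There are $F\supseteq E$, a finite-dimensional $C^*$-algebra $B$ and an isomorphism $T:B\to F$ with inverse $S$, scaled so that $\|S\|_{cb}\le1$ and $\|T\|_{cb}<\lambda$. Write $B$ as a direct sum of matrix algebras, fix one block $M_m$, and let $y_i,y_i'\in M_m$ be the components of $S(s_i),S(s_i^*)$ in it. The row matrix with entries $s_1,\dots,s_N$ and the column matrix with entries $s_1^*,\dots,s_N^*$ both have norm $\|\sum s_is_i^*\|^{1/2}=1$. Applying $S$ entrywise gives $\sum y_iy_i^*\le1$ and $\sum y_i'^*y_i'\le1$. Taking traces, we find $i,j$ with $\operatorname{tr}(y_i^*y_i)\le m/N$ and $\operatorname{tr}(y_j'y_j'^*)\le m/N$. The smallest eigenvalues of these two positive $m\times m$ matrices are at most $1/N$, so there are unit vectors $\xi,\xi'\in\mathbb C^m$ with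
$$\|y_i\xi\|\le N^{-1/2},\qquad\|y_j'^*\xi'\|\le N^{-1/2}.$$

Let $b\in M_m\subseteq B$ be the rank-one operator $\eta\mapsto\langle\eta,\xi\rangle\xi'$, and $f=T(b)$. Then $\|f\|\ge\|S(f)\|=\|b\|=1$. We claim that
$$\left\|\begin{pmatrix}b&S(s_j^*)\\S(s_i)&0\end{pmatrix}\right\|_{M_2(B)}\le1+N^{-1/2}.$$
In the other blocks of $B$ the matrix is off-diagonal with contractive entries, so its norm is at most $1$. In the block $M_m$ let $Q,Q'$ be the projections onto $\xi^\perp,\xi'^\perp$. Replacing $y_i$ by $y_iQ$ and $y_j'$ by $Q'y_j'$ changes the matrix by an off-diagonal matrix with entries $y_i(1-Q)$ and $(1-Q')y_j'$, of norm at most $N^{-1/2}$. The new matrix maps $\xi\oplus0$ to $\xi'\oplus0$, and maps $\zeta_1\oplus\zeta_2$ with $\zeta_1\perp\xi$ to $Q'y_j'\zeta_2\oplus y_i\zeta_1$, which is orthogonal to $\xi'\oplus0$ and has norm at most $\|\zeta_1\oplus\zeta_2\|$. So it has norm $1$, and the claim follows. Applying $T^{(2)}$,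
\begin{equation}\label{eq:lowermatrix}
\left\|\begin{pmatrix}f&s_j^*\\s_i&0\end{pmatrix}\right\|\le\lambda(1+N^{-1/2}).
\end{equation}

Let $\eta\in H$ be a unit vector with $\zeta=f\eta\ne0$, and $\alpha,\beta\ge0$ with $\alpha^2+\beta^2=1$. The matrix in \eqref{eq:lowermatrix} maps the unit vector $\alpha\eta\oplus\beta s_j\zeta/\|\zeta\|$ to $(\alpha\zeta+\beta\zeta/\|\zeta\|)\oplus\alpha s_i\eta$, whose squared norm is $(\alpha\|\zeta\|+\beta)^2+\alpha^2$. Since $\sup_\eta\|\zeta\|=\|f\|\ge1$, the squared norm of the matrix is at least $(\alpha+\beta)^2+\alpha^2$, the squared length of the image of $(\alpha,\beta)^T$ under $\left(\begin{smallmatrix}1&1\\1&0\end{smallmatrix}\right)$. For $(\alpha,\beta)$ proportional to the eigenvector $(\gamma,1)$ this is $\gamma^2$. Thus $\lambda(1+N^{-1/2})\ge\gamma$ for all $N$.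
\end{proof}

\section{A two-by-two model}\label{sec:model}

\subsection*{More general right inverses}
To improve on $5/3$ we enlarge the class of constructions. Let $L$ be a finite-dimensional Hilbert space, $V_0,W_0:L\to H$ isometries and $S(y)=V_0^*yW_0$. If $V,W:L\to H$ satisfy $V_0^*V=1$ and $W^*W_0=1$, then
\begin{equation}\label{eq:generalT}
T(x,a)=a+V\big(x-S(a)\big)W^*\qquad(x\in B(L),\ a\in B(H))
\end{equation}
satisfies $S(T(x,a))=x$ and $T(S(a),a)=a$. In Section~\ref{sec:corner}, all four operators were the inclusion of $L=pH$, and $a=\psi(x)$. The only question is the cb-norm of $T$.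

If $p$ commutes with $a$, that choice gives $T(x,a)=x\oplus(1-p)a$, of norm at most $1$. But large finite-rank projections need not almost commute with given operators. If $s$ is an isometry and $pH$ contains a unit vector $\xi_0\in\ker s^*$, then $\|[s,p]\|\ge1$: the operator $psp$ on the finite-dimensional space $pH$ has range orthogonal to $\xi_0$, so it kills a unit vector $\xi\in pH$, and $\|(1-p)[s,p]\xi\|=\|(1-p)s\xi\|=\|s\xi\|=1$. What always exists is a finite-rank operator $0\le k\le1$ that equals $1$ on a prescribed finite-dimensional subspace and almost commutes with finitely many given operators. Continuous functions of $k$ almost commute as well; the sharp spectral projection $p=1_{[1/2,1]}(k)$ does not. The idea is to make $S(a)$ vanish near the edge of $p$. On the eigenspace of $k$ for the eigenvalue $\kappa$, let $W_0$ make an angle $\theta$ with $V_0$, where $\theta$ increases continuously from $0$ at $\kappa=1$ to $\pi/2$ at $\kappa=\frac12$. This needs a second copy of the eigenspace to rotate into, on which $a$ acts as on the first; it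 is built in Section~\ref{sec:central}. Granting this, at each level $\kappa$ we see the following model, in which $a$ has become a scalar.

\subsection*{The model}
Let $H=\mathbb C^2$ with standard basis $\epsilon_1,\epsilon_2$ and $L=\mathbb C$, so that the four operators are vectors $v_0,w_0,v,w$, which we take real. Write $u(\phi)=(\cos\phi,\sin\phi)^T$. For $c\in[0,1]$ let
$$\theta=\arccos c,\qquad s=\sin\theta,\qquad v_0=\epsilon_1,\qquad w_0=u(\theta)=(c,s)^T .$$
For scalars $x,a$ we have $S(a1_2)=ca$, and \eqref{eq:generalT} becomes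
$$T(x,a)=a1_2+(x-ca)\,vw^T=x\,vw^T+a\,(1_2-c\,vw^T),\qquad\langle v,v_0\rangle=\langle w,w_0\rangle=1 .$$
Try first $v=v_0$, $w=w_0$, and let $|x|,|a|\le1$. For $c=1$ we get $\mathrm{diag}(x,a)$, of norm at most $1$. For $c=0$ we get $\left(\begin{smallmatrix}a&x\\0&a\end{smallmatrix}\right)$, of norm at most $\left\|\left(\begin{smallmatrix}1&1\\0&1\end{smallmatrix}\right)\right\|=\gamma$, since this matrix differs from $\left(\begin{smallmatrix}1&1\\1&0\end{smallmatrix}\right)$ by a permutation of columns. So both ends of the rotation cost at most $\gamma$. In between, let $U=\left(\begin{smallmatrix}c&s\\s&-c\end{smallmatrix}\right)$, the reflection that exchanges $\epsilon_1$ and $w_0$. Then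
$$T(x,a)\,U=aU+(x-ca)\,\epsilon_1\epsilon_1^T=\begin{pmatrix}x&as\\as&-ac\end{pmatrix},$$
which for $x=1$, $a=-1$, $c=\frac13$ is, up to the signs of the off-diagonal entries, the matrix of norm $\frac53$ in Remark~\ref{rem:sharp53}. The naive choice gains nothing. But $v$ and $w$ are only required to lie on the tangent lines to the unit circle at $v_0$ and $w_0$, and we shall see that tilting them toward each other brings the norm down to $\gamma$.

Since $x$ and $a$ will be operators, and $a$ will commute with the $2\times2$ matrices only approximately, a norm computation is not enough. We need a formula whose cb-norm is bounded without any commutation, and which agrees with $T$ when commutation holds.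

\begin{lemma}\label{lem:factor}
Let $V,W:L\to H$ be bounded operators, let $G=[G_{ij}]\in M_2(B(H))$ be self-adjoint, and write $G^2=[\Delta_{ij}]$. If $VV^*+\Delta_{11}\le\gamma$ and $WW^*+\Delta_{22}\le\gamma$, then
$$T'(x,a)=VxW^*+G_{11}aG_{12}+G_{12}aG_{22}$$
defines a map $B(L)\oplus_\infty B(H)\to B(H)$ with $\|T'\|_{cb}\le\gamma$. Moreover $\|V\|,\|W\|,\|G_{12}\|,\|G_{22}\|\le\sqrt\gamma$, and
$$\|G_{11}aG_{12}+G_{12}aG_{22}-a\Delta_{12}\|\le\sqrt\gamma\,\big(\|[G_{11},a]\|+\|[G_{12},a]\|\big).$$
\end{lemma}

\begin{proof}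
Since $G_{11},G_{22}$ are self-adjoint and $G_{21}=G_{12}^*$, we have $\Delta_{11}=G_{11}G_{11}^*+G_{12}G_{12}^*$, $\Delta_{22}=G_{12}^*G_{12}+G_{22}^*G_{22}$ and $\Delta_{12}=G_{11}G_{12}+G_{12}G_{22}$. Now
$$T'(x,a)=\begin{pmatrix}V&G_{11}&G_{12}\end{pmatrix}\begin{pmatrix}x&&\\&a&\\&&a\end{pmatrix}\begin{pmatrix}W^*\\G_{12}\\G_{22}\end{pmatrix}.$$
The row has norm $\|VV^*+\Delta_{11}\|^{1/2}\le\sqrt\gamma$, the column has norm $\|WW^*+\Delta_{22}\|^{1/2}\le\sqrt\gamma$, and $(x,a)\mapsto x\oplus a\oplus a$ is a complete contraction. The entries of the row and of the column have norm at most $\sqrt\gamma$. Finally, the difference in the last display of the lemma equals $[G_{11},a]G_{12}+[G_{12},a]G_{22}$.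
\end{proof}

In the model we want $\Delta_{12}=1_2-c\,vw^T$, and the most generous diagonal blocks are $\gamma-vv^T$ and $\gamma-ww^T$. So we need the resulting $4\times4$ matrix to be positive semidefinite; then $G$ is its square root. Define, for $c\in[0,1]$,
$$\omega=\arccos\big(\min(1,\gamma c)\big)\le\theta,\qquad\sigma=\tfrac12(\theta-\omega)\in[0,\tfrac\pi4],$$
$$v=\sec\sigma\;u(\sigma)=(1,\tan\sigma)^T,\qquad w=\sec\sigma\;u(\theta-\sigma);$$
see Figure~\ref{fig:tilt}. The angle between $v$ and $w$ is $\theta-2\sigma=\omega$; the reason for this value of $\omega$ appears in the proof below. All these quantities are continuous in $c$, and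
\begin{equation}\label{eq:pairings}
\langle v,v_0\rangle=1,\qquad\langle w,w_0\rangle=\sec\sigma\cos\sigma=1 .
\end{equation}
At $c=0$ and at $c=1$ we have $\omega=\theta$ and $\sigma=0$. Hence $v=\epsilon_1$, $w=w_0=\epsilon_2$ at $c=0$, and $v=w=w_0=\epsilon_1$ at $c=1$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=4]
\draw[gray] (1,0) arc (0:80:1);
\draw[dashed] (1,-0.05) -- (1,0.4);
\draw[dashed] (0.457,0.891) -- (0.846,0.666);
\draw[->] (0,0) -- (1,0) node[below right] {$v_0$};
\draw[->] (0,0) -- (60:1) node[above] {$w_0$};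
\draw[->,thick] (0,0) -- (12:1.0223) node[right] {$v$};
\draw[->,thick] (0,0) -- (48:1.0223) node[above right] {$w$};
\draw (0:0.6) arc (0:12:0.6); \node at (6:0.67) {$\sigma$};
\draw (12:0.45) arc (12:48:0.45); \node at (30:0.52) {$\omega$};
\draw (48:0.6) arc (48:60:0.6); \node at (54:0.67) {$\sigma$};
\end{tikzpicture}
\caption{The unit vectors $v_0,w_0$ make the angle $\theta=\arccos c$. The vectors $v,w$ lie on the tangent lines (dashed) to the unit circle at $v_0,w_0$, so that $\langle v,v_0\rangle=\langle w,w_0\rangle=1$, and are tilted toward each other by the angle $\sigma$, leaving the angle $\omega=\theta-2\sigma$ between them.}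
\label{fig:tilt}
\end{figure}

\begin{lemma}\label{lem:matrix}
For all $c\in[0,1]$,
$$\Gamma_0(c):=\begin{pmatrix}\gamma1_2-vv^T&1_2-c\,vw^T\\1_2-c\,wv^T&\gamma1_2-ww^T\end{pmatrix}\ge0 .$$
\end{lemma}

\begin{proof}
By continuity we may assume $c<1$. Put $m=u(\sigma)$ and $n=u(\theta-\sigma)$, unit vectors with $\langle m,n\rangle=\cos\omega$. Then $\Gamma_0=Z-XKX^T$, where
$$Z=\begin{pmatrix}\gamma1_2&1_2\\1_2&\gamma1_2\end{pmatrix},\qquad K=\sec^2\!\sigma\begin{pmatrix}1&c\\c&1\end{pmatrix},$$
and $X$ is the $4\times2$ matrix with columns $m\oplus0$ and $0\oplus n$. Both $Z$ and $K$ are positive definite. With $Y_1=Z^{-1/2}XK^{1/2}$, the inequality $\Gamma_0\ge0$ says $Y_1Y_1^T\le1$, which is equivalent to $Y_1^TY_1\le1$, that is, to $X^TZ^{-1}X\le K^{-1}$. Since $\gamma^2-1=\gamma$, the inverse $Z^{-1}$ has diagonal blocks $1_2$ and off-diagonal blocks $-\mu1_2$. Hence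
$$X^TZ^{-1}X=\begin{pmatrix}1&-\mu\cos\omega\\-\mu\cos\omega&1\end{pmatrix},\qquad K^{-1}=\frac{\cos^2\sigma}{1-c^2}\begin{pmatrix}1&-c\\-c&1\end{pmatrix}.$$
Both matrices have the eigenvectors $(1,1)^T$ and $(1,-1)^T$. Comparing eigenvalues, $\Gamma_0\ge0$ is equivalent to the pair of inequalities
\begin{align}
(1-\mu\cos\omega)(1+c)&\le\cos^2\sigma,\label{eq:plus}\\
(1+\mu\cos\omega)(1-c)&\le\cos^2\sigma.\label{eq:minus}
\end{align}
The two left sides are equal exactly when $\mu\cos\omega=c$. This is how $\omega$ was chosen, as long as $\gamma c\le1$ makes the choice possible.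

\emph{Case $\gamma c\le1$.} Both inequalities read $\sin^2\theta\le\cos^2\sigma$, that is, $\sigma\le\frac\pi2-\theta$. Put $\alpha=\frac\pi2-\theta$ and $\beta=\frac\pi2-\omega$, both in $[0,\frac\pi2]$. Then $\sin\alpha=c$, $\sin\beta=\gamma c$, $\sigma=\frac12(\beta-\alpha)$, and the condition $\sigma\le\alpha$ is $\beta\le3\alpha$. If $\alpha\ge\frac\pi6$, then $3\alpha\ge\frac\pi2\ge\beta$. If $\alpha<\frac\pi6$, then $\sin\alpha<\frac12$, so
$$\sin3\alpha=\sin\alpha\,(3-4\sin^2\alpha)\ge2\sin\alpha\ge\gamma\sin\alpha=\sin\beta ,$$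
and $3\alpha,\beta\in[0,\frac\pi2]$ gives $\beta\le3\alpha$.

\emph{Case $\gamma c>1$.} Now $\omega=0$ and $\cos^2\sigma=\cos^2(\theta/2)=\frac{1+c}2$. Inequality \eqref{eq:plus} reads $1-\mu\le\frac12$, which holds because $\mu=\frac{\sqrt5-1}2>\frac12$. Since $1+\mu=\gamma$, inequality \eqref{eq:minus} reads $\gamma\le\frac{1+c}{2(1-c)}$. The right side increases in $c$, and at $c=\mu$ it equals $\frac{\gamma}{2\mu^2}=\gamma\cdot\frac{\gamma^2}2>\gamma$, because $\gamma^2=\gamma+1>2$.
\end{proof}

Without the tilt ($\sigma=0$, $\cos\omega=c$), inequality \eqref{eq:plus} would read $c\mu(\mu-c)\le0$, which fails for $0<c<\mu$.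

\subsection*{The model as a function of the level}
For $\kappa\in[0,1]$ let
$$c(\kappa)=\max(0,2\kappa-1),\qquad\nu(\kappa)=\min(1,2\kappa),$$
and regard $s,w_0,v,w$ as continuous functions of $\kappa$ through $c(\kappa)$. The rotation takes place on $[\frac12,1]$. Below $\frac12$ the operators $V,W$ will be absent, and we use the interval $[0,\frac12]$ to fade the terms $vv^T$, $ww^T$ out, so that at $\kappa=0$ all blocks are scalar. Define the continuous function $\Gamma:[0,1]\to M_2(M_2)$ by
\begin{equation}\label{eq:Gamma}
\Gamma=\begin{pmatrix}\Gamma_{11}&\Gamma_{12}\\\Gamma_{21}&\Gamma_{22}\end{pmatrix}=\begin{pmatrix}\gamma1_2-\nu\,vv^T&1_2-c\,vw^T\\1_2-c\,wv^T&\gamma1_2-\nu\,ww^T\end{pmatrix}.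
\end{equation}
Then $\Gamma\ge0$: on $[\frac12,1]$ we have $\Gamma=\Gamma_0(c(\kappa))$, and on $[0,\frac12]$, where $c=0$, we have $\Gamma=(1-\nu)Z+\nu\,\Gamma_0(0)$.

Let $\mathcal D$ be the set of continuous $F:[0,1]\to M_2$ such that, for some scalar $\chi(F)$,
$$F(0)=\chi(F)1_2,\qquad F(1)\text{ is diagonal with }F_{22}(1)=\chi(F).$$
This is a unital $C^*$-algebra, and $F\mapsto\chi(F)$ and $F\mapsto F_{11}(1)$ are characters of it. The blocks of $\Gamma$ lie in $\mathcal D$: at $\kappa=0$ the diagonal blocks are $\gamma1_2$ and the off-diagonal blocks are $1_2$; at $\kappa=1$ they are $\mathrm{diag}(\gamma-1,\gamma)$ and $\mathrm{diag}(0,1)$. So $\Gamma$ is a positive element of the $C^*$-algebra $M_2(\mathcal D)$, and $\Gamma^{1/2}\in M_2(\mathcal D)$. The functions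
\begin{equation}\label{eq:F12}
F_1=\sqrt c\;v\epsilon_1^T,\qquad F_2=\sqrt c\;\epsilon_1w^T
\end{equation}
vanish at $0$ and equal $\mathrm{diag}(1,0)$ at $1$, so they lie in $\mathcal D$ with $\chi=0$, and $\Gamma_{12}=1-F_1F_2$.

\section{An almost central copy of $\mathcal D$}\label{sec:central}

\subsection*{Glimm's lemma}
The second copy of the eigenspaces of $k$ has to be orthogonal to the first and carry nearly the same matrix coefficients. The following lemma reproduces a state by a vector orthogonal to a given finite-dimensional space.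

\begin{lemma}[Glimm]\label{lem:glimm}
Let $K$ be an infinite-dimensional Hilbert space, $D\subseteq B(K)$ a $C^*$-algebra containing $1_K$, and $f$ a state of $D$ vanishing on the compact operators in $D$. Let $L\subseteq K$ be a finite-dimensional subspace, $D_0\subseteq D$ a finite set and $\delta>0$. There is a unit vector $\eta\in L^\perp$ with $|f(x)-\langle x\eta,\eta\rangle|\le\delta$ for $x\in D_0$.
\end{lemma}

The hypothesis on $f$ cannot be dropped: for $D=B(K)$, a unit vector $\xi\in L$, $f=\langle\,\cdot\,\xi,\xi\rangle$ and $x$ the projection onto $\mathbb C\xi$, we have $f(x)=1$ and $\langle x\eta,\eta\rangle=0$ on $L^\perp$.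

\begin{proof}
Let $\mathcal K$ be the ideal of compact operators on $K$, and let $\Sigma$ be the set of states of $D$ vanishing on $D\cap\mathcal K$. It is weak*-compact and convex. It is a face of the state space: if a proper convex combination of two states vanishes on $D\cap\mathcal K$, then each of them vanishes on the positive elements of $D\cap\mathcal K$, which span it. For a finite-dimensional $L'\subseteq K$ let $\Sigma_{L'}$ be the weak*-closed convex hull of the states $\langle\,\cdot\,\eta,\eta\rangle$ of $D$ with $\eta\in L'^\perp$ a unit vector.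

We claim that $\Sigma\subseteq\Sigma_{L'}$. Let $g\in\Sigma$. Since $(D+\mathcal K)/\mathcal K\cong D/(D\cap\mathcal K)$, the state $g$ extends to a state $\tilde g$ of the $C^*$-algebra $D+\mathcal K$ vanishing on $\mathcal K$. Let $Q$ be the projection onto $L'^\perp$, let $x=x^*\in D$, and let $\Lambda$ be the supremum of $\langle x\eta,\eta\rangle$ over unit vectors $\eta\in L'^\perp$. Then $QxQ\le\Lambda Q$, and $x-QxQ$ and $1-Q$ have finite rank, so $g(x)=\tilde g(QxQ)\le\Lambda\tilde g(Q)=\Lambda$. If $g$ were not in $\Sigma_{L'}$, the Hahn--Banach theorem would separate it from $\Sigma_{L'}$ by a self-adjoint $x\in D$, contradicting this inequality.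

An extreme point $g$ of $\Sigma$ is extreme in the state space, hence in $\Sigma_{L'}$. By Milman's theorem (an extreme point of the closed convex hull of a subset of a compact convex set lies in the closure of that subset), $g$ is a weak*-limit of vector states from $L'^\perp$, for every finite-dimensional $L'$.

We may assume $D_0=D_0^*$. By the Krein--Milman theorem there is a convex combination $\sum_it_ig_i$ of extreme points of $\Sigma$ within $\delta/2$ of $f$ on $D_0$. Choose inductively unit vectors $\eta_j$ orthogonal to $L$ and to all $\eta_i$ and $x\eta_i$ ($i<j$, $x\in D_0$), with $|\langle x\eta_j,\eta_j\rangle-g_j(x)|\le\delta/2$ on $D_0$. For $i<j$ and $x\in D_0$ we have $\langle x\eta_i,\eta_j\rangle=0$ and $\langle x\eta_j,\eta_i\rangle=\langle\eta_j,x^*\eta_i\rangle=0$. So $\eta=\sum_i\sqrt{t_i}\,\eta_i$ is a unit vector in $L^\perp$ with $\langle x\eta,\eta\rangle=\sum_it_i\langle x\eta_i,\eta_i\rangle$ for $x\in D_0$.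
\end{proof}

\subsection*{The representation attached to a pair $(k,Y)$}
Let $H$ be a Hilbert space, $k\in B(H)$ of finite rank with $0\le k\le1$, and $H_\kappa=\ker(k-\kappa)$. Let $r=1_{(0,1)}(k)$ be the projection onto $\bigoplus_{0<\kappa<1}H_\kappa$, and let $Y\in B(H)$ satisfy
\begin{equation}\label{eq:Y}
Y^*Y=r,\qquad kY=0 .
\end{equation}
Thus $Y$ maps $rH$ isometrically into the orthogonal complement of the range of $k$. We obtain a finite orthogonal decomposition
\begin{equation}\label{eq:decomp}
H=H_1\oplus\bigoplus_{0<\kappa<1}(H_\kappa\oplus YH_\kappa)\oplus H',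
\end{equation}
where $H'$, the orthogonal complement of the other summands, lies in $\ker k\cap\ker Y^*$. Identify $H_\kappa\oplus YH_\kappa$ with $H_\kappa\otimes\mathbb C^2$ by $\xi=\xi\otimes\epsilon_1$, $Y\xi=\xi\otimes\epsilon_2$. For $F\in\mathcal D$ let $\Psi(F)$ act as the scalar $F_{11}(1)$ on $H_1$, as $1\otimes F(\kappa)$ on $H_\kappa\otimes\mathbb C^2$, and as the scalar $\chi(F)$ on $H'$. Then $\Psi:\mathcal D\to B(H)$ is a direct sum of unital $*$-homomorphisms, hence a unital $*$-homomorphism. With $F'=F-\chi(F)1_2$,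
\begin{equation}\label{eq:Psi}
\Psi(F)=\chi(F)+F'_{11}(k)+F'_{12}(k)Y^*+YF'_{21}(k)+YF'_{22}(k)Y^* .
\end{equation}
To verify this, note that $F'(0)=0$ and that $F'_{12},F'_{21},F'_{22}$ also vanish at $1$. For $\xi\in H_\kappa$ with $\kappa>0$ we have $Y^*\xi=0$, and the right side gives $F_{11}(\kappa)\xi+F_{21}(\kappa)Y\xi$, the last term being $0$ if $\kappa=1$. For $0<\kappa<1$ the vector $Y\xi$ lies in $\ker k$, so it is killed by $F'_{11}(k)$ and $F'_{21}(k)$, and the right side gives $F_{12}(\kappa)\xi+F_{22}(\kappa)Y\xi$. On $H'$ only the first term survives.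

The boundary conditions in $\mathcal D$ reflect \eqref{eq:decomp}: there is no second copy at $\kappa=1$, and wherever a copy ends (the first at $\kappa=0$, the second at both ends) the function must match the scalar by which it acts on $H'$.

\begin{lemma}\label{lem:central}
Let $H$ be an infinite-dimensional Hilbert space, $C\subseteq B(H)$ a separable nuclear $C^*$-algebra containing $1_H$, $E_1\subseteq C$ a finite-dimensional self-adjoint subspace, $p_1\in B(H)$ a finite-rank projection, $\mathcal F\subseteq\mathcal D$ a finite set and $\eta>0$. There are a finite-rank operator $0\le k\le1$ with $kp_1=p_1$ and an operator $Y$ satisfying \eqref{eq:Y} such that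
$$\|[a,\Psi(F)]\|\le\eta\|a\|\qquad(a\in E_1,\ F\in\mathcal F).$$
\end{lemma}

\begin{proof}
Let $X=X^*$ be the unit ball of $E_1$ and $\mathcal C=X\cup\{a^*a:a\in X\}$, a compact set of contractions. Let $C_0$ be the space of continuous functions on $[0,1]$ vanishing at $0$ and $1$; for $f\in C_0$ we have $rf(k)=f(k)r=f(k)$. The order of the choices matters: first constants $\eta_1,\eta_2$, then a projection $p_2$, then $k$, then $Y$.

\emph{Step 1: reduction to scalar functions.} For $F\in\mathcal F$ write $F'_{22}=f_1f_2$ with $f_2=|F'_{22}|^{1/2}$ and $f_1=F'_{22}/f_2$ (set to $0$ where $f_2=0$); both lie in $C_0$. Let $\mathcal G_0\subseteq C_0$ be the finite set of all the functions $\overline{F'_{12}},F'_{21},f_1,f_2$, let $\mathcal G=\mathcal G_0\cup\{F'_{11}:F\in\mathcal F\}$, and let $M$ bound the sup-norms on $\mathcal G$. Suppose that for all $a\in X$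
\begin{equation}\label{eq:twobounds}
\|[a,f(k)]\|\le\eta_1\quad(f\in\mathcal G),\qquad\|[a,Yf(k)]\|\le\eta_3\quad(f\in\mathcal G_0).
\end{equation}
Since $[a,\bar f(k)Y^*]=-[a^*,Yf(k)]^*$ and $X=X^*$, also $\|[a,\bar f(k)Y^*]\|\le\eta_3$ for $f\in\mathcal G_0$. Furthermore
$$[a,Yf_1(k)f_2(k)Y^*]=[a,Yf_1(k)]\,f_2(k)Y^*+Yf_1(k)\,[a,f_2(k)Y^*].$$
So \eqref{eq:Psi} gives $\|[a,\Psi(F)]\|\le\eta_1+(2+2M)\eta_3$. We shall obtain \eqref{eq:twobounds} with $\eta_3=(3\eta_2M^2+\eta_1^2)^{1/2}+\eta_1$, and we fix $\eta_1,\eta_2>0$ so small that $\eta_1+(2+2M)\eta_3\le\eta$.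

\emph{Step 2: removing the compact part.} We want $Y^*yY\approx ryr$ for $y\in\mathcal C$, with the range of $Y$ orthogonal to that of $k$. Lemma~\ref{lem:glimm} does not apply to the map $y\mapsto ryr$, which need not vanish on $J=C\cap\mathcal K(H)$, the compact operators in $C$. We therefore replace $y$ by a compact perturbation that depends only on the class of $y$ modulo $J$. The ideal $J$ is proper since $\dim H=\infty$, and $C/J$ is separable and nuclear by (F1). Let $q:C\to C/J$ be the quotient map, $\ell$ a ucp lift as in (F4), and $\rho=\ell q$. Then $\rho$ is ucp, $\rho(J)=0$, and $y-\rho(y)\in J$ for $y\in C$. For a compact operator $j$ we have $\|j(1-p')\|\to0$ as $p'$ increases through the finite-rank projections, uniformly for $j$ in the compact set $\{y-\rho(y):y\in\mathcal C\}$. So there is a finite-rank projection $p_2\ge p_1$ with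
\begin{equation}\label{eq:p2}
\|(y-\rho(y))(1-p_2)\|\le\eta_2/2\qquad(y\in\mathcal C).
\end{equation}

\emph{Step 3: the operator $k$.} Let $p'$ run through the net of finite-rank projections dominating $p_2$. For $a\in B(H)$ and $h$ of trace class,
$$\operatorname{tr}(h[p',a])=\operatorname{tr}(ahp')-\operatorname{tr}(hap')\to\operatorname{tr}(ah)-\operatorname{tr}(ha)=0 .$$
Since the dual of $\mathcal K(H)$ is the trace class, $[p',a]\to0$ weakly in $\mathcal K(H)$. Apply Mazur's theorem in $\mathcal K(H)^m$ to an Auerbach basis $a_1,\dots,a_m$ of $E_1$: there are convex combinations $k$ of such $p'$ with $\sup_{a\in X}\|[k,a]\|\le\sum_j\|[k,a_j]\|$ as small as we like. Any such $k$ has finite rank, $0\le k\le1$ and $kp_2=p_2$. For $f\in\mathcal G$ choose a polynomial $g(\kappa)=\sum_n\alpha_n\kappa^n$ within $\eta_1/4$ of $f$ on $[0,1]$. Since $\|[k^n,a]\|\le n\|[k,a]\|$, we get $\|[f(k),a]\|\le\eta_1/2+\sum_nn|\alpha_n|\,\|[k,a]\|$ on $X$. The polynomials do not depend on $k$, so we can fix $k$ such that the first half of \eqref{eq:twobounds} holds. As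 $p_2H\subseteq H_1$, we have $kp_1=p_1$ and $r\le1-p_2$, and \eqref{eq:p2} gives $\|ryr-r\rho(y)r\|\le\eta_2/2$ on $\mathcal C$.

\emph{Step 4: the operator $Y$.} We construct $Y$ satisfying \eqref{eq:Y} and
\begin{equation}\label{eq:compress}
\|Y^*yY-ryr\|\le\eta_2\qquad(y\in\mathcal C).
\end{equation}
If $r=0$ take $Y=0$. Otherwise let $l_1,\dots,l_d$ be an orthonormal basis of $rH$ and $\Theta=r\rho(\cdot)r:C\to B(rH)$, a ucp map vanishing on $J$. It suffices to achieve $\|Y^*yY-\Theta(y)\|\le\eta_2/2$ on $\mathcal C$. The functional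
$$f([y_{ij}])=\frac1d\sum_{i,j}\langle\Theta(y_{ij})l_j,l_i\rangle$$
on $M_d(C)\subseteq B(H^d)$ is the composition of the ucp map $\Theta^{(d)}$ with the vector state of $d^{-1/2}(l_1,\dots,l_d)$. So it is a state, and it vanishes on $M_d(J)$, the compact operators in $M_d(C)$. The set $\mathcal C\cup\{1\}$ spans a finite-dimensional space; let $y_1=1,y_2,\dots,y_N$ be a basis. Apply Lemma~\ref{lem:glimm} with $L=(kH)^d$ to the matrices having $y_n$ in position $(i,j)$ and zeros elsewhere. For $\delta>0$ we get $h_1,\dots,h_d\in(kH)^\perp=\ker k$ with $|d\langle y_nh_j,h_i\rangle-\langle\Theta(y_n)l_j,l_i\rangle|\le d\delta$ for all $n,i,j$. Define $Y_0:rH\to\ker k$ by $Y_0l_j=\sqrt d\,h_j$. The matrix entries of $Y_0^*y_nY_0$ and $\Theta(y_n)$ differ by at most $d\delta$, so $\|Y_0^*y_nY_0-\Theta(y_n)\|\le d^2\delta$; in particular $\|Y_0^*Y_0-1_{rH}\|\le d^2\delta$. For small $\delta$ put $Y=Y_0(Y_0^*Y_0)^{-1/2}$ on $rH$ and $Y=0$ on $(rH)^\perp$. Then \eqref{eq:Y} holds, and $\|Y|_{rH}-Y_0\|\le\|1-(Y_0^*Y_0)^{1/2}\|\to0$ as $\delta\to0$. Hence $\|Y^*y_nY-\Theta(y_n)\|\to0$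 for each $n$. The coordinates of the elements of the bounded set $\mathcal C$ in the basis $(y_n)$ are bounded, so a small $\delta$ works.

\emph{Step 5: $Y$ almost intertwines.} Knowing \eqref{eq:compress} for $a$, $a^*$ and $a^*a$ forces $aY\approx Ya$ on vectors that $a$ does not move out of $rH$; the range of $f(k)$, $f\in\mathcal G_0$, consists essentially of such vectors. Let $a\in X$, $f\in\mathcal G_0$, write $f$ for $f(k)$, and put $D=aYf-Yaf$. Using $Y^*Y=r$ and $Y=Yr$,
$$D^*D=f^*(Y^*a^*aY)f-f^*(Y^*a^*Y)af-f^*a^*(Y^*aY)f+f^*a^*raf .$$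
Replacing the three brackets by $ra^*ar$, $ra^*r$, $rar$ costs at most $3\eta_2M^2$, and, since $rf=f$, the result is
$$f^*a^*af-2f^*a^*raf+f^*a^*raf=f^*a^*(1-r)af .$$
Now $(1-r)af=(1-r)[a,f]$ because $(1-r)f=0$. So $\|D\|^2\le3\eta_2M^2+\eta_1^2$. Finally $[a,Yf]=D+Y[a,f]$, which gives the second half of \eqref{eq:twobounds}.
\end{proof}

\section{The upper bound $\gamma$}\label{sec:upper}

We now carry out the construction \eqref{eq:generalT} in one infinite-dimensional representation. Property (iii) below says that the new map $S$ still determines the corner from Lemma~\ref{lem:corner}.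

\begin{proposition}\label{prop:local}
Let $H$, $C$, $E_1$, $p_1$ be as in Lemma~\ref{lem:central} and let $\varepsilon>0$. There are a finite-rank projection $p\ge p_1$, isometries $V_0,W_0:pH\to H$ and a linear map $T:B(pH)\oplus_\infty E_1\to B(H)$ such that, with $S(y)=V_0^*yW_0$ for $y\in B(H)$:
\begin{itemize}
\item[(i)] $S(T(x,a))=x$ for all $x\in B(pH)$, $a\in E_1$;
\item[(ii)] $T(S(a),a)=a$ for $a\in E_1$, and $\|T(x,0)\|\le\gamma\|x\|$;
\item[(iii)] $p_1S(y)p_1=p_1yp_1$ for $y\in B(H)$;
\item[(iv)] $\|T\|_{cb}\le\gamma+\varepsilon$.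
\end{itemize}
\end{proposition}

\begin{proof}
Let $\eta>0$ satisfy $8\eta\dim E_1\le\varepsilon$. Let $\mathcal F\subseteq\mathcal D$ consist of the four blocks of $\Gamma^{1/2}$, the function $F_1$ from \eqref{eq:F12}, and the functions $\sqrt c\,\epsilon_1\epsilon_1^T$ and $\nu s\,\epsilon_2\epsilon_1^T$. The last two lie in $\mathcal D$ with $\chi=0$, since $c(0)=0$ and $\nu s$ vanishes at $0$ and $1$. Take $k,Y,\Psi$ from Lemma~\ref{lem:central}. By \eqref{eq:Psi}, the images of these two functions are $\sqrt c(k)$ and $Y(\nu s)(k)$. Put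
$$p=1_{[1/2,1]}(k)\ge p_1,\qquad pH=\bigoplus_{\kappa\ge1/2}H_\kappa .$$

\emph{The operators.} Define $V_0,W_0,V,W:pH\to H$ by letting them map $\xi\in H_\kappa$, $\frac12\le\kappa<1$, to $\xi\otimes v_0$, $\xi\otimes w_0(\kappa)$, $\xi\otimes v(\kappa)$, $\xi\otimes w(\kappa)$ respectively, and letting all four be the identity on $H_1$; this is consistent with $v_0=w_0=v=w=\epsilon_1$ at $\kappa=1$. Thus $V_0$ is the inclusion, and $W_0$ is an isometry since $w_0$ is a unit vector. By \eqref{eq:pairings}, $V_0^*V=1$ and $W^*W_0=1$. Define $T$ by \eqref{eq:generalT}. Then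
$$V_0^*T(x,a)W_0=S(a)+x-S(a)=x,\qquad T(S(a),a)=a ,$$
which is (i) and the first part of (ii). Since $p_1H\subseteq H_1$, we have $W_0p_1=p_1=V_0p_1$, which gives (iii).

\emph{The main term.} Let $G=[G_{ij}]=\Psi^{(2)}(\Gamma^{1/2})$, a self-adjoint element of $M_2(B(H))$ with $G^2=[\Psi(\Gamma_{ij})]$. We check that $VV^*+\Psi(\Gamma_{11})\le\gamma$ on each summand of \eqref{eq:decomp}, all of which are invariant under both terms. On $H_1$ the sum is $1+(\gamma-1)$. On $H_\kappa\otimes\mathbb C^2$ with $\frac12\le\kappa<1$ it is $1\otimes\big(vv^T+\gamma-vv^T\big)=\gamma$, as $\nu=1$. On $H_\kappa\otimes\mathbb C^2$ with $\kappa<\frac12$ it is $1\otimes(\gamma-\nu vv^T)\le\gamma$. On $H'$ it is $\chi(\Gamma_{11})=\gamma$. The same four cases, with $w$ in place of $v$, give $WW^*+\Psi(\Gamma_{22})\le\gamma$. So Lemma~\ref{lem:factor} applies: the map $T'(x,a)=VxW^*+\Lambda(a)$ with $\Lambda(a)=G_{11}aG_{12}+G_{12}aG_{22}$ has $\|T'\|_{cb}\le\gamma$. In particular $\|T(x,0)\|=\|T'(x,0)\|\le\gamma\|x\|$, which completes (ii).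

\emph{The error term.} The difference
$$R(a):=T(x,a)-T'(x,a)=a-VS(a)W^*-\Lambda(a)$$
does not depend on $x$. Let $a\in E_1$, $\|a\|\le1$. By Lemma~\ref{lem:factor} and $\Gamma_{12}=1-F_1F_2$,
\begin{equation}\label{eq:err1}
\|\Lambda(a)-a+a\Psi(F_1F_2)\|\le2\sqrt\gamma\,\eta .
\end{equation}
Next we compute $S(a)$. Since $w_0=(c,s)^T$, $\nu=1$ on $[\frac12,1]$ and $s(1)=0$, we have $W_0=c(k)p+Y(\nu s)(k)p$, so
$$S(a)=p\,a\,c(k)\,p+p\,a\,Y(\nu s)(k)\,p .$$
Because $pY=0$, the second term equals $p[a,Y(\nu s)(k)]p$, of norm at most $\eta$. Because $c$ vanishes on $[0,\frac12]$, we have $p\sqrt c(k)=\sqrt c(k)=\sqrt c(k)p$, and the first term equals $\sqrt c(k)\,a\,\sqrt c(k)+p[a,\sqrt c(k)]\sqrt c(k)$. Hence $\|S(a)-\sqrt c(k)a\sqrt c(k)\|\le2\eta$. This is the purpose of the rotation: the discontinuous cutoff $p$ has been absorbed by the continuous function $\sqrt c$. Regard $\sqrt c(k)$ as an operator $H\to pH$. Then $V\sqrt c(k)=\Psi(F_1)$: both map $\xi\in H_\kappa$ to $\sqrt{c(\kappa)}\,\xi\otimes v(\kappa)$ for $0<\kappa<1$ (which is $0$ for $\kappa\le\frac12$),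 both are the identity on $H_1$, and both vanish on $YH_\kappa$ and $H'$. The same comparison with $w$ gives $W\sqrt c(k)=\Psi(\sqrt c\,w\epsilon_1^T)=\Psi(F_2)^*$; in particular $\|\Psi(F_2)\|\le\sqrt\gamma$. Therefore
\begin{align}
\|VS(a)W^*-a\Psi(F_1F_2)\|&\le\|VS(a)W^*-\Psi(F_1)a\Psi(F_2)\|+\|[\Psi(F_1),a]\Psi(F_2)\|\notag\\
&\le2\gamma\eta+\sqrt\gamma\,\eta .\label{eq:err2}
\end{align}
Adding \eqref{eq:err1} and \eqref{eq:err2}, and using $\sqrt\gamma<\frac43$ and $\gamma<\frac53$, we get $\|R(a)\|\le(2\gamma+3\sqrt\gamma)\eta\le8\eta$. By \eqref{eq:auerbach}, $\|R\|_{cb}\le8\eta\dim E_1\le\varepsilon$; this is where the finite dimension of $E_1$ turns approximate commutation into a cb-estimate. Since $(x,a)\mapsto a$ is a complete contraction, (iv) follows.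
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Let $E\subseteq\mathcal A$ be finite-dimensional.

\emph{Reduction to the separable case}, which (F4) requires. Let $\mathcal A_1=C^*(E)$. Given a separable subalgebra $\mathcal A_n$ with dense sequence $(x_j)$, choose by (F1), for each $N$, ccp maps $\varphi_N,\psi_N$ through a matrix algebra with $\|\psi_N\varphi_N(x_j)-x_j\|\le1/N$ for $j\le N$, and let $\mathcal A_{n+1}$ be generated by $\mathcal A_n$ and the finite-dimensional ranges of the $\psi_N$. The closure $\mathcal A_\infty$ of $\bigcup_n\mathcal A_n$ is separable. For each $n$, the restrictions of $\varphi_N$ to $\mathcal A_\infty$ and the maps $\psi_N$, which take values in $\mathcal A_\infty$, satisfy $\psi_N\varphi_N(x)\to x$ for $x\in\mathcal A_n$. So $\mathcal A_\infty$ has the approximation property and is nuclear. It suffices to find $F$ in $\mathcal A_\infty$, so we assume that $\mathcal A$ is separable.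

\emph{The maps.} Given $\varepsilon>0$, take $p_1$ and $\psi_1$ from Lemma~\ref{lem:corner}. Let $I_0\subseteq I$ be the finite set of $t$ with $p_{1,t}\ne0$, and let $E_1\subseteq\mathcal A$ be the range of $\psi_1$, a finite-dimensional subspace, self-adjoint because $\psi_1$ is positive. Let $t\in I_0$. If $\dim H_t=\infty$, then $C_t=\pi_t(\mathcal A)+\mathbb C1$ is separable, and nuclear by (F1), being a quotient of $\mathcal A$ or the unitization of one. Apply Proposition~\ref{prop:local} to $C_t$, $\pi_t(E_1)$, $p_{1,t}$, $\varepsilon$, obtaining $p_t,S_t,T_t$. If $\dim H_t<\infty$, put $p_t=1$, $S_t=\mathrm{id}$ and $T_t(x,a)=x$; properties (i)--(iv) hold by inspection. Let $z_0$ be the unit of $\bigoplus_{t\in I_0}B(H_t)$, a central projection of $\mathcal A^{**}$, so that $\mathcal A^{**}=\bigoplus_{t\in I_0}B(H_t)\oplus(1-z_0)\mathcal A^{**}$. Put $B=\bigoplus_{t\in I_0}B(p_tH_t)$, which contains $p_1$, and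
$$S(y)=\bigoplus_{t\in I_0}S_t(y_t),\qquad\psi(x)=\psi_1(p_1xp_1),$$
$$T(x)=\bigoplus_{t\in I_0}T_t\big(x_t,\pi_t\psi(x)\big)\ \oplus\ (1-z_0)\psi(x)$$
for $y\in\mathcal A^{**}$, $x\in B$.

\emph{Verification.} The map $S:\mathcal A^{**}\to B$ is a normal complete contraction, and $ST=\mathrm{id}_B$ by (i). The maps $x\mapsto(x_t,\pi_t\psi(x))$ and $x\mapsto(1-z_0)\psi(x)$ are complete contractions, so (iv) gives $\|T\|_{cb}\le\gamma+\varepsilon$. For $e\in E$ put $a=\psi(S(e))\in E_1$. By (iii), $a=\psi_1(p_1ep_1)$, so $\|a-e\|\le\varepsilon\|e\|$. By linearity and (ii), the $t$-component of $TS(e)$ is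
$$T_t\big(S_t\pi_t(a),\pi_t(a)\big)+T_t\big(S_t\pi_t(e-a),0\big)=\pi_t(a)+T_t\big(S_t\pi_t(e-a),0\big),$$
and the last term has norm at most $\gamma\varepsilon\|e\|$. So this component is within $(1+\gamma)\varepsilon\|e\|$ of $\pi_t(e)$, and the remaining component $(1-z_0)a$ is within $\varepsilon\|e\|$ of $(1-z_0)e$. Hence $\|TS(e)-e\|\le(1+\gamma)\varepsilon\|e\|$. As $\varepsilon$ is arbitrary, Lemma~\ref{lem:transfer} applies with $\lambda=\gamma$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:sharp}]
If $\mathcal A$ is unital and nuclear and some $M_n(\mathcal A)$ has properly infinite unit, then $\mathcal{OL}_\infty(\mathcal A)=\gamma$ by Theorems~\ref{thm:lower} and~\ref{thm:upper}. The Cuntz algebras $\mathcal O_n$ are nuclear and unital, and are generated by at least two isometries with orthogonal ranges, so their units are properly infinite. Together with Theorem~\ref{thm:upper}, this shows that the supremum equals $\gamma$ and is attained.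

Let $\mathcal A$ be unital, simple, nuclear and not stably finite. Then some $D=M_n(\mathcal A)$ is simple and contains a non-unitary isometry $u$, that is, its unit is an infinite projection. By a theorem of Cuntz, every infinite projection in a simple $C^*$-algebra is properly infinite. For the unit the argument is short. Let $e=1-uu^*\ne0$. The algebraic ideal generated by $e$ is dense in $D$, so it contains an invertible element, and $1=\sum_iy_iez_i$ with finitely many terms. Adding the adjoint equation and using $(y-z^*)e(y^*-z)\ge0$, we get $2\le h:=\sum_i(y_iey_i^*+z_i^*ez_i)$. Conjugating $h$ by $h^{-1/2}$ gives $1=\sum_{i=1}^Nx_i^*ex_i$ with $x_i\in D$. Since $eu=0$, we have $eu^{*i}u^je=\delta_{ij}e$. Hence $u_1=\sum_{i=1}^Nu^iex_i$ and $u_2=\sum_{i=1}^Nu^{N+i}ex_i$ satisfy $u_1^*u_1=u_2^*u_2=1$ and $u_1^*u_2=0$. By the first paragraph, $\mathcal{OL}_\infty(\mathcal A)=\gamma$.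
\end{proof}

\begin{thebibliography}{9}

\bibitem{JOR}
M. Junge, N. Ozawa and Z.J. Ruan,
\emph{On $\mathcal{OL}_{\infty}$ structure of nuclear $C^*$-algebras},
arXiv:math/0206061 (2002).

\end{thebibliography}
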